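# Contractible families of relative cycles in the cube that have no cheap filling

Throughout, $I=[0,1]$, all chains are mod 2 flat chains with compact support in a Euclidean space, and all homology and cohomology has coefficients $\mathbb Z_2$. Signs therefore never matter, and $T-T'=T+T'$.

## 1. Chains in a cube relative to its boundary

**Chains and mass.** Mod 2 flat chains are the limits, in the flat norm, of mod 2 polyhedral chains. Each chain $T$ has a support $\operatorname{supp}T$, a boundary $\partial T$, and a mass $\mathbf M(T)\in[0,\infty]$, its $k$-dimensional volume counted mod 2. For example, a finite-mass $0$-chain is a finite set of points and its mass is the number of points. An $n$-chain in $\mathbb R^n$ is a measurable set modulo null sets, its mass is its Lebesgue measure, and addition is symmetric difference.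

We use the following textbook facts (Fleming, *Flat chains over a finite coefficient group*, 1966; Federer, *Geometric Measure Theory*, 4.1, 4.2.26).

- (F1) Lipschitz pushforward commutes with $\partial$; $\operatorname{supp}f_\#T\subset f(\operatorname{supp}T)$; and $\mathbf M(f_\#T)\le \mathrm{Lip}(f|_U)^{\dim T}\mathbf M(T)$ for every open neighborhood $U$ of $\operatorname{supp}T$.
- (F2) Homotopy formula: for a Lipschitz homotopy $h$ from $h_0$ to $h_1$, $\partial h_\#([0,1]\times T)=h_{1\#}T+h_{0\#}T+h_\#([0,1]\times\partial T)$. Also $\mathbf M([0,a]\times T)\le a\,\mathbf M(T)$.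
- (F3) Every flat chain in a cube is $R+\partial S$ with $R,S$ of finite mass in that cube. Flat limits of chains supported in a closed set are supported in that set.
- (F4) A finite-mass chain $T$ has a measure $\|T\|$ and restrictions $T\llcorner E$ to Borel sets $E$. The group of finite-mass chains in a compact set is complete in $\mathbf M$.
- (F5) $n$-chains in $\mathbb R^n$ are measurable sets modulo null sets, and there are no nonzero $(n+1)$-chains in $\mathbb R^n$.

**Definition (relative cycles).** Let $Q$ be a closed cube. Write $T\equiv T'$ (mod $\partial Q$) if $T-T'$ is supported in $\partial Q$; then $\partial T\equiv\partial T'$ as well. The group $\mathcal Z_k(Q,\partial Q)=\mathcal Z_k(Q,\partial Q;\mathbb Z_2)$ consists of the classes, for $\equiv$, of $k$-chains $T$ in $Q$ with $\partial T\equiv 0$. The mass $\mathbf M(z)$ of a class $z$ is the infimum of $\mathbf M(T)$ over its representatives $T$; mass lying on $\partial Q$ is thus not counted.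

*Example.* In $I^2$ the segment $\{t\}\times I$ is a relative $1$-cycle, since its two endpoints lie on $\partial I^2$. Its mass is $1$ for $0<t<1$ and $0$ for $t\in\{0,1\}$. A single point of $I^2$ is a relative $0$-cycle, which is $0$ when the point lies on $\partial I^2$. By (F5), for $n$-chains in an $n$-dimensional cube $Q\subset\mathbb R^n$, $\equiv$ is equality, because $\partial Q$ is a null set.

**Definition (relative flat norm).** For a class $z$,
$$\mathcal F(z)=\inf\{\mathbf M(R)+\mathbf M(S): z\equiv R+\partial S,\ R,S\text{ chains in }Q\}.$$
This norm defines the topology of $\mathcal Z_k(Q,\partial Q)$, and of relative chains in general. It is at most the absolute flat norm, in which $\equiv$ is replaced by equality.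

*Example.* In $I^2$ we have $\{t\}\times I\equiv\partial([0,t]\times I)$, so $\mathcal F(\{t\}\times I)\le t$, although the mass is $1$ for $0<t<1$. The segment fades continuously into the boundary as $t\to0$.

**Definition (normalized relative mass).** For a cube $B$ of side $L$ and a $j$-chain $S$ in $B$, let $\mathbf M_B(S)=L^{-j}\inf\{\mathbf M(S'):S'\equiv S\}$.

*Example.* A segment of length $L$ joining two opposite faces of a square $B$ of side $L$ through its interior has $\mathbf M_B=1$, for every $L$.

The infimum is attained when it is finite. Indeed, if $S',S''\equiv S$ have finite mass, then $S'-S''$ lives on $\partial B$, so $S'\llcorner\operatorname{int}B=S''\llcorner\operatorname{int}B$. This common chain is $\equiv S$ (the part discarded is supported in $\partial B$) and has mass at most $\mathbf M(S')$ for every competitor $S'$.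

**Lemma 1 (constancy).** Let $Q\subset\mathbb R^n$ be a cube and $S=[E]$ an $n$-chain in $Q$ with $\partial S\equiv0$. Then $S=0$ or $S=Q$.

*Proof.* Let $h(t,x)=x+tv$. The $(n+1)$-chain $h_\#([0,1]\times S)$ vanishes by (F5), so (F2) gives $[E+v]+[E]=h_\#([0,1]\times\partial S)$. The right side is supported in the closed $|v|$-neighborhood of $\partial Q$. So, away from that neighborhood, $\chi_E$ is a.e. invariant under translation by $v$. Hence $\chi_E$ is locally a.e. invariant under small translations in the connected set $\operatorname{int}Q$, and therefore a.e. constant there. $\square$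

## 2. Families and their fillings

Let $n\ge1$ and $0\le k<n$. Let $I_{k+1}(I^n;\mathbb Z_2)$ be the space of $(k+1)$-dimensional integral (rectifiable, finite-mass) mod 2 chains supported in $I^n$, with the (absolute) flat topology and the usual mass.

**Definition (families).** A *family* is a continuous map $F:X\to\mathcal Z_k(I^n,\partial I^n)$ with $X$ a finite simplicial complex and $\sup_x\mathbf M(F(x))<\infty$. It is *contractible* if it is homotopic, through continuous maps into $\mathcal Z_k(I^n,\partial I^n)$, to a constant map. A *filling family* of $F$ is a continuous map $H:X\to I_{k+1}(I^n;\mathbb Z_2)$ such that $\partial H(x)-F(x)$ is supported in $\partial I^n$ for every $x$.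

The definition of contractible puts no bound on masses along the homotopy. The counterexample depends on this.

*Example 1 (a moving point in the square).* Let $n=2$, $k=0$, let $x\mapsto(u(x),v(x))\in I^2$ be continuous, and let $F(x)$ be the class of this point. The homotopy $(u,(1-s)v)$ pushes the point to the bottom edge, so $F$ is contractible. The vertical segments $H(x)=\{u\}\times[0,v]$ form a filling family with $\mathbf M(H(x))\le1$. Continuity holds because
$$\{u\}\times[0,v]+\{u'\}\times[0,v]=\partial([u,u']\times[0,v])+[u,u']\times\{0,v\}$$
has flat norm at most $3|u-u'|$, and changing $v$ to $v'$ costs mass $|v-v'|$.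

*Example 2 (a family with no filling).* Let $n=1$, $k=0$, $X=I/\partial I$, and let $F(t)$ be the class of $\{t\}$. It is continuous because $\mathcal F(\{t\})\le\min(t,1-t)$. By Lemma 1 the only fillings of $F(t)$ for $0<t<1$ are $[0,t]$ and $[t,1]$, which differ by $I$, of mass $1$. A continuous choice is of the same type for all $t\in(0,1)$, and then its limits at the two ends are $0$ at one end and $I$ at the other. But the two ends are one point of $X$, so there is no filling family. Some hypothesis such as contractibility is therefore necessary.

## 3. A filling inequality for contractible families, and its failure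

The non-parametric background is this: there is $c(n)$ such that every mod 2 $k$-cycle $z$ in the unit cube with $\mathrm{Vol}_k(z)\gg1$ has a filling $\tau$ with $\mathrm{Vol}_{k+1}(\tau)\le c(n)\mathrm{Vol}_k(z)^{\frac{n-k-1}{n-k}}$. The question is whether one can fill all members of a contractible family at once, continuously, with the same bound. It comes from Larry Guth and Yevgeny Liokumovich, "Parametric inequalities and Weyl law for the volume spectrum", arXiv:2202.11805 (2022).

**Conjecture.** There is $c(n)>0$, depending only on $n$, such that for every $0\le k<n$, every finite simplicial complex $X$ and every contractible family $F:X\to\mathcal Z_k(I^n,\partial I^n)$ there is a filling family $H$ with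
$$\mathbf M(H(x))\le c(n)\max\{1,\mathbf M(F(x))^{\frac{n-k-1}{n-k}}\}\qquad\text{for every }x\in X.\tag{1}$$

The conjecture is false for every $n\ge2$. It fails for every pair $(n,k)$ with $0\le k\le n-2$, and the inequality holds precisely for $k=n-1$, with optimal constant $1$.

**Theorem A.** Let $n\ge2$, $0\le k\le n-2$, $m=n-k-1\ge1$. There is $c_0(n)>0$ such that for every $p=2^r$, $r\ge1$, there are a finite simplicial complex $X_p$ of dimension $pm$, a subcomplex $A\subset X_p$, and a contractible family $F:X_p\to\mathcal Z_k(I^n,\partial I^n)$ with $\mathbf M(F(x))\in\{0,1\}$ for all $x$ and $F=0$ on $A$, such that every filling family $H$ of $F$ satisfies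
$$\sup_{a\in A}\mathbf M(H(a))\ge c_0(n)\,p^{\frac{n-k-1}{n}}.\tag{2}$$

**Theorem B.** For $0\le k\le n-2$ the conjecture fails even if $X$ is required to be a simplex: for every $C$ there are $N$ and a family $F:\Delta^N\to\mathcal Z_k(I^n,\partial I^n)$ such that every filling family $H$ has $\mathbf M(H(x))>C$ at some point $x$ with $F(x)=0$.

**Theorem C.** For $k=n-1$ every contractible family has a filling family with $\mathbf M(H(x))\le1$, so (1) holds with $c=1$. No $c<1$ works.

Theorem A disproves the conjecture, since (1) would give $\mathbf M(H(a))\le c(n)$ on $A$, against (2) for large $p$. Moreover, since $\sup\mathbf M(F)\le1$, no bound $\mathbf M(H(x))\le\beta(\sup_y\mathbf M(F(y)))$ holds with a finite nondecreasing $\beta$ independent of $X$. Any constant depending on $\dim X$ must be at least $c_0(n)(\dim X/m)^{(n-k-1)/n}$ when $\dim X=pm$, $p=2^r$; no positive result with such a constant is claimed for $k\le n-2$. For $k=0$ the value $1$ of $\sup\mathbf M(F)$ in Theorem A cannot be lowered: masses are integers, so $\sup\mathbf M(F)<1$ forces $F=0$, which $H=0$ fills.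

## 4. The first clash: vertical segments over a disk

Take $n=2$, $k=0$, so $m=1$ and fillings are $1$-chains. Let $T=\mathbb R\cup\{\infty\}$, a circle, and let $CT$ be the cone on it, a disk with points $(r,t)$, $0\le t\le1$, in which $t=0$ is the cone point. Let $F(r,t)$ be the point $(r,t)\in I^2$ if $0<r<1$, and $0$ otherwise. On the rim $t=1$ the point lies on the top edge, so $F=0$ on $T$. Now attach any finite complex $A$ along the rim and put $F=0$ on $A$.

**Gluing cheap fillings.** The cheapest filling on $A$ is $H=0$. On the disk the natural filling is the vertical segment $H_0(r,t)=\{r\}\times[0,t]$ for $0<r<1$, and $0$ for other $r$; it is continuous in the relative topology. The two disagree along the rim: there $H_0$ is the loop of relative $1$-cycles $\{r\}\times I$.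

Can one choose another $H$ on the disk, with $H=0$ on the rim? Then $H+H_0$ would be a family of relative $1$-cycles on the disk whose restriction to the rim is the loop $r\mapsto\{r\}\times I$. This is impossible. Cut the loop into short arcs. Consecutive segments $\{j/N\}\times I$ and $\{(j+1)/N\}\times I$ bound the strip $[j/N,(j+1)/N]\times I$, of small area, and the strips add up to the whole square. By Lemma 1 a $2$-chain with zero relative boundary is $0$ or the whole square, and the alternative reached by adding small fillers along a loop does not change under homotopy. Section 7 makes this precise.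

So a filling $H$ cannot vanish on $A$. It restricts on $A$ to a family of relative $1$-cycles that, along $T$, sweeps out the square.

**Nonvanishing alone is not expensive.** Let $A=T$, so $X=CT$. Put $\varphi(r)=1/(1+\operatorname{dist}(r,[0,1]))$ and $\varphi(\infty)=0$, let $\bar r\in[0,1]$ be the point of $[0,1]$ nearest to $r$, and define
$$H(r,t)=\{\bar r\}\times[0,t\varphi(r)].$$
For $0<r<1$ its boundary is $(r,t)$ plus a point on the bottom edge. For other finite $r$ it lies in $\partial I^2$. It is continuous by the computation in Example 1 where $r\ne\infty$, and at $r=\infty$ because its mass is at most $\varphi(r)\to0$. It vanishes at $t=0$. So this $F$ has a filling family of mass at most $1$.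

The space $A$ must therefore be chosen so that *every* family of relative $(k+1)$-cycles on $A$ that sweeps out the cube along $T$ is expensive. The sweeping is recorded by a class $\lambda\in H^m(A)$. The plan is to arrange that $\lambda^p\ne0$ for large $p$. Place $p$ disjoint small cubes $B_1,\dots,B_p$ of side $L\approx p^{-1/n}$ in $I^n$. If at each parameter some $B_i$ contained little of the cycle, then $A$ would be covered by $p$ sets on each of which $\lambda$ vanishes, and $\lambda^p$ would be zero. So at some parameter all $p$ cubes contain mass of order $L^d$, with $d=k+1$. The total is of order $pL^d\approx p^{1-d/n}$, which is unbounded because $d<n$.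

The family must remain contractible. For this we extend the moving point over $A$ as the roots of polynomials of degree up to $p$.

## 5. The family over $(\mathbb{RP}^p)^m\cup CT$

Fix $n\ge2$, $0\le k\le n-2$, $m=n-k-1$, $d=k+1=n-m$, $p=2^r$ with $r\ge1$, and write $I^n=I^m\times I\times I^k$. For $k=0$, $I^0$ is a point and $\partial I^0=0$.

**Step 1: 0-cycles parametrized by polynomials.** This step gives a continuous family of $0$-cycles in $I^m$ over $(\mathbb{RP}^p)^m$. For $a=[f]\in\mathbb{RP}^p$, $f=\sum_{i=0}^pa_ix^i\neq0$, let $z_1(a)\in\mathcal Z_0(I,\partial I)$ be the class of $\partial\{f<0\}$. It is well defined: $\{-f<0\}$ is the complement of $\{f<0\}$ in $I$ up to a finite set, and $\partial I\equiv0$. We represent it by the points of $(0,1)$ where $f$ changes sign, at most $p$ in number. Let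
$$A=(\mathbb{RP}^p)^m,\qquad z(a_1,\dots,a_m)=z_1(a_1)\times\dots\times z_1(a_m)\in\mathcal Z_0(I^m,\partial I^m),\qquad\mathbf M(z)\le p^m.$$
For example, with $p=2$, $m=1$, the polynomial $(x-s)(x-t)$ with $0<s<t<1$ gives $\{s\}+\{t\}$; as $t\to s$ the two points cancel.

*Claim.* For $a,a'\in A$ there is a polyhedral $1$-chain $P=P(a,a')$ in $I^m$ with
$$\partial P\equiv z(a)+z(a')\ (\text{mod }\partial I^m),\qquad\mathbf M(P(a,a'))\to0\text{ as }a'\to a.\tag{3}$$
For $m=1$ choose representatives with $f'\to f$, and let $P$ be the finite union of intervals $\{f<0\}\triangle\{f'<0\}$. Away from the finitely many zeros of $f$ the signs of $f'$ converge to those of $f$, so the length of $P$ tends to $0$ by dominated convergence. For general $m$ change one factor at a time: with $q_i=P(a_i,a_i')$ take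
$$P=\sum_i z_1(a_1')\times\dots\times z_1(a'_{i-1})\times q_i\times z_1(a_{i+1})\times\dots\times z_1(a_m).$$
The boundaries telescope mod $\partial I^m$, and the mass is at most $p^{m-1}\sum_i\mathbf M(q_i)$.

**Step 2: the torus $T$.** This step isolates the part of $A$ where the cycle is at most one point. Let $\mathbb{RP}^1\subset\mathbb{RP}^p$ be the set of polynomials of degree $\le1$ ($a_i=0$ for $i\ge2$), and let $T=(\mathbb{RP}^1)^m\subset A$, $\zeta=z|_T$. The map $f\mapsto$ root is a homeomorphism $\mathbb{RP}^1\to\mathbb R\cup\{\infty\}$. Let $\rho:\mathbb{RP}^1\to I/\partial I$ send $f$ to its root if the root is in $(0,1)$, and to the base point otherwise. It is the map that collapses the complement of $(0,1)$, so it is continuous. It is a homeomorphism over $(0,1)$, so it has mod 2 degree $1$. Finally $\zeta(a)$ is the point $(\rho(a_1),\dots,\rho(a_m))$ if all roots are in $(0,1)$, and $0$ otherwise.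

**Step 3: the complex $X_p$ and the family $F$.** Let $X=X_p=A\cup_TCT$, where $CT=T\times[0,1]/(T\times\{0\})$ and $T\times\{1\}$ is identified with $T\subset A$.

To see that $X$ is a finite simplicial complex, take the barycentric subdivision of the boundary of the cross-polytope in $\mathbb R^{p+1}$. Its vertices are the nonzero sign vectors in $\{-1,0,1\}^{p+1}$, and its simplices are the chains for the order "$\sigma\le\tau$ if $\tau$ agrees with $\sigma$ where $\sigma\ne0$". If $\sigma<\tau$ then $\sigma\not<-\tau$, so a simplex is determined, up to a global sign, by the classes of its vertices mod $\pm1$. Also $\sigma$ and $-\sigma$ never lie in one simplex. So the quotient by the antipodal map is a simplicial complex. It triangulates $\mathbb{RP}^p$, with $\mathbb{RP}^1$ the subcomplex of sign vectors supported in the first two coordinates. Products of ordered simplicial complexes triangulate $A$ with $T$ a subcomplex; add the cone on $T$. The dimension is $\max(pm,m+1)=pm$, since $p\ge2$. Define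
$$F=0\text{ on }A,\qquad F(a,t)=\zeta(a)\times\{t\}\times I^k\text{ on }CT.\tag{4}$$
This is $\equiv0$ for $t\in\{0,1\}$, so it is well defined, and $\mathbf M(F)\in\{0,1\}$.

**Step 4: $F$ is continuous and contractible.** We write down the null-homotopy, which uses the large cycles $z(a)$. Define $\Theta:X\times[0,1]\to\mathcal Z_k(I^n,\partial I^n)$ by
$$\Theta(a,s)=z(a)\times\{s\}\times I^k\ (a\in A),\qquad\Theta((a,t),s)=\zeta(a)\times\{\min(t,s)\}\times I^k\ ((a,t)\in CT).\tag{5}$$
At $t=1$ the formulas agree on $T$, and $\Theta((a,0),s)\equiv0$, so $\Theta$ is well defined. At $s=0$ everything lies in $\partial I^n$, so $\Theta(\cdot,0)=0$. At $s=1$ the part over $A$ lies in $\partial I^n$ and the part over $CT$ is $\zeta(a)\times\{t\}\times I^k$, so $\Theta(\cdot,1)=F$.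

For continuity it suffices that $(a,s)\mapsto z(a)\times\{s\}\times I^k$ is continuous: on $A\times[0,1]$ this is $\Theta$, and on $CT\times[0,1]$, a quotient of the compact space $T\times[0,1]^2$, one composes with $(a,t,s)\mapsto(a,\min(t,s))$. With $P=P(a,a')$,
$$(z(a)+z(a'))\times\{s\}\times I^k\equiv\partial(P\times\{s\}\times I^k),$$
since $P\times\{s\}\times\partial I^k\subset\partial I^n$, and the filler has mass $\mathbf M(P)$. Also
$$z(a)\times\{s\}\times I^k+z(a)\times\{s'\}\times I^k\equiv\partial(z(a)\times[s',s]\times I^k),$$
and the filler has mass at most $p^m|s-s'|$. By (3) both fillers tend to $0$. So $\Theta$ is continuous, and $F=\Theta(\cdot,1)$ is a contractible family with $\sup\mathbf M(F)\le1$, while $\sup\mathbf M(\Theta)\le p^m$.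

**Step 5: a reference filling on $CT$.** We need one explicit relative filling over the cone to compare $H$ with. Let $H_0(a,t)=\zeta(a)\times[0,t]\times I^k$. Then $\partial H_0\equiv F|_{CT}$ and $H_0(a,0)=0$. It is continuous in the relative flat topology. At fixed $t$,
$$H_0(a,t)+H_0(a',t)\equiv\partial(P\times[0,t]\times I^k)+P\times\{t\}\times I^k,$$
because $P\times\{0\}\times I^k$ and $P\times[0,t]\times\partial I^k$ lie in $\partial I^n$; in $t$ the difference has mass at most $|t-t'|$. On $T=T\times\{1\}$,
$$H_0(a)=\zeta(a)\times I^d=\Psi(\rho^m(a)),\qquad\Psi:(I/\partial I)^m\to\mathcal Z_d(I^n,\partial I^n),\quad\Psi(y)=\{y\}\times I^d,\tag{6}$$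
where $\Psi(y)\equiv0$ if some coordinate of $y$ is the base point. The map $\Psi$ is continuous, since $\Psi\circ\rho^m$ is continuous and $\rho^m$, a surjection from a compact space to a Hausdorff space, is a quotient map.

## 6. Linear filling of relative cycles

We will repeatedly need to fill a relative cycle of small mass by a chain of comparably small mass, in a cube of any size. The mechanism is radial projection to $\partial Q$ from a random center. Only the part of the cycle very near the center is not pushed to the boundary, and we iterate on what is left.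

**Lemma 2.** There is $c_1=c_1(n)\ge1$ such that if $0\le j\le n-1$ and $T$ is a $j$-chain in a cube $B\subset\mathbb R^n$ with $\mathbf M_B(T)<\infty$ and $\partial T\equiv0$, then there is a finite-mass $(j+1)$-chain $S$ in $B$ with $\partial S\equiv T$ and $\mathbf M_B(S)\le c_1\mathbf M_B(T)$.

*Proof.* Below $c$ denotes constants depending only on $n$, possibly different at each occurrence. By scaling take $B=Q=I^n$, and by Section 1 assume $T=T\llcorner\operatorname{int}Q$, of finite mass.

**Step 1: the projection.** For $q\in C=[\frac14,\frac34]^n$ let $g$ be the gauge of $Q-q$, that is, $g(v)=\inf\{t>0:v\in t(Q-q)\}$. Since $Q-q$ contains the ball of radius $\frac14$ and lies in the ball of radius $\sqrt n$, we have $|v|/\sqrt n\le g(v)\le4|v|$. As $g$ is subadditive, it is $4$-Lipschitz. Let $\delta=2^{-J}$ with $J\geq 1$ to be fixed, $G=\max(g,\delta)$ (again $4$-Lipschitz), and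
$$f(x)=q+\frac{x-q}{G(x-q)}\qquad(x\in\mathbb R^n).$$
Below, $\{g\ge r\}$ means $\{x:g(x-q)\ge r\}$, and similarly for other inequalities. Since $g/G\le1$, $f(\mathbb R^n)\subset Q$; also $f=\mathrm{id}$ on $\partial Q=\{g=1\}$, and $f(\{g\ge\delta\})\subset\partial Q$. Since $|w|\le\sqrt n\,G(w)$,
$$\Big|\frac v{G(v)}-\frac w{G(w)}\Big|\le\frac{|v-w|}{G(v)}+\frac{|w|}{G(w)}\cdot\frac{4|v-w|}{G(v)}\le\frac{5\sqrt n\,|v-w|}{G(v)}.$$
So $\mathrm{Lip}(f)\le10\sqrt n/r$ on $\{g>r/2\}$ for every $r>0$, and $\mathrm{Lip}(f)\le5\sqrt n/\delta$ everywhere.

**Step 2: mass of the homotopy.** Let $h(t,x)=(1-t)x+tf(x)$, with $t$ clamped to $[0,1]$. It maps $[0,1]\times Q$ into $Q$ by convexity, and $h(t,\cdot)=\mathrm{id}$ on $\partial Q$. Cut $T$ into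
$$T_i=T\llcorner\{2^{-i}\le g<2^{1-i}\}\ (1\le i\le J),\qquad T_*=T\llcorner\{g<\delta\},\qquad T=\sum_iT_i+T_*.$$
Rescale time to $s=2^{-i}t\in[0,2^{-i}]$. On the set $\{2^{-i-1}<g<2\}$, a neighborhood of $\operatorname{supp}T_i$, we have $|f(x)-x|\le|f(x)-q|+|q-x|\le3\sqrt n$. So the rescaled map has Lipschitz constant at most $c2^i$ in $s$, and by Step 1 also at most $c2^i$ in $x$. Hence
$$\mathbf M(h_\#([0,1]\times T_i))\le(c2^i)^{j+1}2^{-i}\mathbf M(T_i)\le c\,2^{ij}\mathbf M(T_i).$$
With $s=\delta t$ the same argument gives $\mathbf M(h_\#([0,1]\times T_*))\le c\,\delta^{-j}\mathbf M(T_*)$. On the $i$-th piece $2^{ij}\le(2/g)^j$, on $\{g<\delta\}$ we have $\delta^{-j}\le g^{-j}$, and $g(x-q)^{-j}\le c|x-q|^{-j}$. Therefore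
$$\mathbf M(h_\#([0,1]\times T))\le c\int|x-q|^{-j}\,d\|T\|(x),\qquad\mathbf M(f_\#T_*)\le c\,\delta^{-j}\|T\|(\{x:|x-q|\le\sqrt n\,\delta\}).$$

**Step 3: a good center.** Both right-hand sides are Borel in $q$. By Tonelli, and since $j\le n-1$ makes $|x-q|^{-j}$ integrable in $q$, their integrals over $q\in C$ are at most $c\,\mathbf M(T)$ and $c\,\delta^{n-j}\mathbf M(T)\le c\,\delta\,\mathbf M(T)$. By Chebyshev, with $J=J(n)$ fixed large, there are $c_2=c_2(n)$ and $q\in C$ such that $S_1=h_\#([0,1]\times T)$ and $T^{(1)}=f_\#T_*$ satisfy
$$\mathbf M(S_1)\le c_2\mathbf M(T),\qquad\mathbf M(T^{(1)})\le\tfrac12\mathbf M(T).$$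

**Step 4: iteration.** By (F2), $\partial S_1=f_\#T+T+h_\#([0,1]\times\partial T)$, and the last term is supported in $h([0,1]\times\partial Q)=\partial Q$. The chain $T-T_*$ is supported in $\{g\ge\delta\}\cap Q$, so $f_\#(T-T_*)$ is supported in $\partial Q$. Hence $T\equiv\partial S_1+T^{(1)}$, and so $\partial T^{(1)}\equiv0$. Apply the same to $T^{(1)}\llcorner\operatorname{int}Q$, and so on, which gives chains $S_\nu$ and remainders $T^{(\nu)}$ with $\mathbf M(T^{(\nu)})\le2^{-\nu}\mathbf M(T)$. The sum $S=\sum_\nu S_\nu$ converges in mass, and $\mathbf M(S)\le2c_2\mathbf M(T)$. The chains $T-\partial(S_1+\dots+S_\nu)-T^{(\nu)}$ are supported in $\partial Q$ and converge in the flat norm to $T-\partial S$, so $T-\partial S$ is supported in $\partial Q$ by (F3). Thus $\partial S\equiv T$, and $c_1=\max(1,2c_2)$ works. $\square$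

## 7. The class $\lambda$ of a family of relative $d$-cycles

Fix $1\le m\le n-1$ and $d=n-m$. We attach to a continuous $\Phi:Y\to\mathcal Z_d(I^n,\partial I^n)$ a class $\lambda(\Phi)\in H^m(Y)$ by the strip argument of Section 4: fill over edges, then over triangles, up to $m$-simplices, where the fillers are $n$-chains, and add up.

**Definition (systems).** Let $K$ be a finite simplicial complex and $B\subset\mathbb R^n$ a cube. An *$\eta$-system on $K$ in $B$* assigns to each simplex $\sigma$ of dimension $i\le m$ a $(d+i)$-chain $S_\sigma$ in $B$ such that $\partial S_v\equiv0$ for vertices $v$, and, for $1\le i\le m$,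
$$\partial S_\sigma\equiv\sum_{\tau\text{ facet of }\sigma}S_\tau,\qquad\mathbf M_B(S_\sigma)\le\eta.$$
For $c=\sum\sigma\in C_m(K)$ put $S_c=\sum S_\sigma$, an $n$-chain. Changing each $S_\sigma$ within its class mod $\partial B$ preserves these conditions and does not change $S_c$.

*Example.* Let $n=2$, $m=d=1$, $B=I^2$, and let $K$ be the circle $I/\partial I$ with vertices $j/N$, $0\le j<N$, $N\ge3$. Put $S_{j/N}=\{j/N\}\times I$ for $j\ne0$, $S_0=0$, and give the edge from $j/N$ to $(j+1)/N$ the strip $[j/N,(j+1)/N]\times I$. This is a $\frac1N$-system, and for the fundamental cycle $c$ we get $S_c=I^2$.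

**Lemma 3.** There are $\eta_0,\kappa\in(0,1)$ depending only on $n$ such that:

(a) For an $\eta_0$-system and an $m$-cycle $c$, $S_c=\ell(c)B$ with $\ell(c)\in\mathbb Z_2$. The map $\ell$ is additive and vanishes on boundaries, so it defines $\ell\in\mathrm{Hom}(H_m(K),\mathbb Z_2)$.

(b) If $S,S'$ are $\eta_0$-systems on $K$ in $B$ and for each vertex $S_v+S'_v\equiv\partial R_v$ with $\mathbf M_B(R_v)\le\eta_0$, then $\ell=\ell'$.

(c) Let $\eta\le\eta_0$. If classes $\Phi(v)\in\mathcal Z_d(I^n,\partial I^n)$ are given on the vertices with $\mathcal F(\Phi(v)-\Phi(w))<\kappa\eta$ for adjacent $v,w$, and $S_v$ is any representative of $\Phi(v)$, then $(S_v)$ extends to an $\eta$-system in $I^n$. If $z\in\mathcal Z_d(I^n,\partial I^n)$ and $\mathcal F(z)<\kappa\eta$, then $z\equiv\partial R$ with $\mathbf M(R)\le\eta$.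

(d) Let $S$ be an $\eta$-system on $K$ in $I^n$ with $S_v$ of finite mass, let $B\subset I^n$ be a subcube of side $L$, and let $\eta\le\eta_0L^n$. Put $\varepsilon_0=\eta_0/c_1$. If $K_1\subset K$ is a subcomplex all of whose vertices satisfy $\|S_v\|(\operatorname{int}B)\le\varepsilon_0L^d$, then $\ell=0$ on $m$-cycles of $K_1$.

Part (a) produces the class, (b) and (c) make it well defined, and (d) is the quantitative heart: little mass in a small cube $B$ kills the class, because the class can be computed inside $B$ alone.

*Proof.* **(a)** We have $\partial S_c\equiv\sum_{\sigma}\sum_\tau S_\tau\equiv0$, since each $(m-1)$-simplex occurs an even number of times. Lemma 1 gives $\ell(c)$, and additivity is clear. If $\omega$ is an $(m+1)$-simplex, then $\mathbf M_B(S_{\partial\omega})\le(m+2)\eta_0<1=\mathbf M_B(B)$ for $\eta_0$ small, so $S_{\partial\omega}=0$.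

**(b)** We build a chain homotopy between the two systems. The $R_v$ are given. For $1\le i=\dim\sigma\le m-1$ construct inductively $(d+i+1)$-chains $R_\sigma$ with
$$\partial R_\sigma\equiv S_\sigma+S'_\sigma+\sum_\tau R_\tau,\tag{7}$$
the sum being over facets. The right side has boundary $\equiv0$. For $i=1$ its boundary is $\sum_v(S_v+S_v')+\sum_v(S_v+S'_v)=0$. For $i\ge2$ it is
$$\sum_\tau(S_\tau+S'_\tau)+\sum_\tau\Big(S_\tau+S'_\tau+\sum_{\tau'}R_{\tau'}\Big)=0,$$
since each face $\tau'$ of codimension $2$ lies in exactly two facets. The right side of (7) has dimension $d+i\le n-1$, so Lemma 2 supplies $R_\sigma$ with $\mathbf M_B(R_\sigma)\le r_i$, where $r_0=\eta_0$ and $r_i=c_1(2\eta_0+(i+1)r_{i-1})$. For $\dim\sigma=m$ the $n$-chain $S_\sigma+S'_\sigma+\sum_\tau R_\tau$ has boundary $\equiv0$ by the same computation, and its $\mathbf M_B$ is at most $2\eta_0+(m+1)r_{m-1}$. This is a constant depending only on $n,m$ times $\eta_0$, so it is $<1$ for $\eta_0$ small, and by Lemma 1 the chain is $0$. Summing over an $m$-cycle $c$, the $R_\tau$ cancel in pairs, so $S_c=S'_c$. Fix $\eta_0=\eta_0(n)$ small enough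 for (a) and (b) and all $1\le m\le n-1$.

**(c)** If $\mathcal F(z)<\kappa\eta$, write $z\equiv R'+\partial S'$ with $\mathbf M(R')+\mathbf M(S')<\kappa\eta$. Then $\partial R'\equiv0$, and Lemma 2 gives $R''$ with $\partial R''\equiv R'$ and relative mass at most $c_1\kappa\eta$. So $z\equiv\partial(S'+R'')$, where $S'+R''$ has relative mass at most $(1+c_1)\kappa\eta$ and hence a representative of at most that mass. This proves the last claim (once $\kappa\le(1+c_1)^{-1}$), and, applied to $z=\Phi(v)-\Phi(w)$, gives $S_\sigma$ for edges. For $2\le i\le m$, the chain $\sum_\tau S_\tau$ over the facets of an $i$-simplex has boundary $\equiv0$ and dimension $d+i-1\le n-1$, so Lemma 2 fills it. Relative masses grow by a factor at most $c_1(n+1)$ at each step, so $\kappa=[(1+c_1)(c_1(n+1))^n]^{-1}$ works.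

**(d)** We cut the system down to $B$. For $\dim\sigma\ge1$ choose representatives with $\mathbf M(S_\sigma)\le\eta$ (Section 1). Put $S^B_\sigma=S_\sigma\llcorner\operatorname{int}B$. We claim $\partial S_\sigma^B\equiv\sum_\tau S^B_\tau$ mod $\partial B$. Write $S_\sigma=S_\sigma^B+V$ with $V$ supported in the closed set $I^n\setminus\operatorname{int}B$, and $\partial S_\sigma=\sum_\tau S_\tau+E$ with $E$ supported in $\partial I^n$. Then
$$\partial S^B_\sigma-\sum_\tau S^B_\tau=\sum_\tau S_\tau\llcorner(I^n\setminus\operatorname{int}B)+E-\partial V.$$
The right side is supported in $I^n\setminus\operatorname{int}B$ and the left side in $B$, so this chain is supported in $\partial B$. The same argument gives $\partial S^B_v\equiv0$. For $i=\dim\sigma\ge1$, $\mathbf M_B(S_\sigma^B)\le L^{-(d+i)}\eta\le L^{-n}\eta\le\eta_0$. So $S^B$ is an $\eta_0$-system in $B$.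

On $K_1$ compare it with the zero system. There $\mathbf M_B(S^B_v)\le L^{-d}\varepsilon_0L^d=\varepsilon_0$, so by Lemma 2 $S_v^B\equiv\partial R_v$ with $\mathbf M_B(R_v)\le c_1\varepsilon_0=\eta_0$. By (b), $S^B_c=0$ for every $m$-cycle $c$ of $K_1$. But $S_c=\ell(c)I^n$ restricts to $S^B_c=\ell(c)B$, so $\ell(c)=0$. $\square$

**Definition (the class $\lambda$).** Let $Y$ be a finite simplicial complex and $\Phi:Y\to\mathcal Z_d(I^n,\partial I^n)$ continuous. For $N$ large, $\Phi$ has $\mathcal F$-oscillation $<\kappa\eta_0$ on every simplex of $K=\mathrm{sd}^NY$; call such $K$ *fine*. By Lemma 3(c) there is an $\eta_0$-system on $K$ in $I^n$ with $S_v\in\Phi(v)$. By Lemma 3(b) with $R_v=0$, $\ell$ does not depend on the system. Let $\lambda(\Phi)\in H^m(Y)=\mathrm{Hom}(H_m(Y),\mathbb Z_2)$ be $\ell$. Independence of $N$ is shown in the proof of Lemma 4(i).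

*Example.* For $n=2$, $m=1$ and the loop $\Psi(y)=\{y\}\times I$ over $I/\partial I$, the strips above, for $N$ large, show that $\lambda(\Psi)$ is $1$ on the circle. (Subdivisions of a triangulated circle give the same strips with other widths.)

**Lemma 4.** (i) $\lambda(\Phi\circ g)=g^*\lambda(\Phi)$ for continuous $g:Y_1\to Y_2$ between finite simplicial complexes. (ii) $\lambda(\Phi+\Phi')=\lambda(\Phi)+\lambda(\Phi')$. (iii) $\lambda(\Psi)$ is $1$ on the fundamental class of $(I/\partial I)^m$, for $\Psi$ as in (6).

*Proof.* **(i)** We pull a system back along a simplicial approximation. Let $K_2$ be a fine subdivision for $\Phi$, with $\eta_0$-system $S$. For all large $N$, $K_1=\mathrm{sd}^NY_1$ is fine for $\Phi\circ g$ and there is a simplicial approximation $g':K_1\to K_2$ of $g$. Put $S'_\sigma=S_{g'(\sigma)}$ if $g'$ is injective on $\sigma$, and $S'_\sigma=0$ otherwise.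

This is an $\eta_0$-system. For $\sigma$ on which $g'$ is injective, the facets of $\sigma$ correspond to those of $g'(\sigma)$. If $\dim g'(\sigma)=\dim\sigma-1$, exactly two vertices of $\sigma$ are identified. The two facets opposite to them both map isomorphically onto $g'(\sigma)$ and cancel, while every other facet contains both vertices and contributes $0$. If $\dim g'(\sigma)$ is lower, all facets are degenerate.

Since $S'_c=S_{g'_\#c}$, the functional of $S'$ is $\ell_{K_2}\circ g'_*=\ell_{K_2}\circ g_*$. For each vertex $v$, $g(v)$ and $g'(v)$ lie in a common simplex of $K_2$, so $\mathcal F(\Phi(g(v))-\Phi(g'(v)))<\kappa\eta_0$, and by Lemma 3(c) this difference is $\equiv\partial R_v$ with $\mathbf M(R_v)\le\eta_0$. By Lemma 3(b) the functional of $S'$ equals $\ell_{K_1}$ for $\Phi\circ g$. So $\ell_{K_1}=\ell_{K_2}\circ g_*$ for every fine $K_2$ and all large $N$. Taking $g=\mathrm{id}$, every fine subdivision of $Y$ gives the same functional as all sufficiently fine ones, so $\lambda$ is well defined, and then (i) follows.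

**(ii)** On a subdivision where both oscillations are $<\frac12\kappa\eta_0$, add a $\frac12\eta_0$-system for $\Phi$ and one for $\Phi'$. The sum is an $\eta_0$-system for $\Phi+\Phi'$.

**(iii)** We triangulate the torus so that the generalized strips are visible. The Freudenthal triangulation of $\mathbb R^m$ with vertex set $\frac13\mathbb Z^m$ is invariant under $\mathbb Z^m$, and $I^m$ and its faces are subcomplexes. Two vertices of one simplex differ by an element of $\frac13\{-1,0,1\}^m$, which is determined by its class mod $\mathbb Z^m$. So a simplex is determined, up to translation in $\mathbb Z^m$, by the classes of its vertices, and the triangulation descends to a simplicial complex triangulating $\mathbb R^m/\mathbb Z^m=(I/\partial I)^m$. Take an iterated barycentric subdivision $K$.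

Each simplex $\sigma$ of $K$ has an affine lift $\hat\sigma\subset I^m$. If the open simplex meets $(0,1)^m$ in some lift, then it lies in $(0,1)^m$, since the faces of $I^m$ are subcomplexes, and the lift in $I^m$ is unique. Otherwise all lifts in $I^m$ lie in $\partial I^m$. Put $S_\sigma=\hat\sigma\times I^d$ if $\hat\sigma\not\subset\partial I^m$, and $S_\sigma=0$ otherwise. As $\hat\sigma\times\partial I^d\subset\partial I^n$ and $\partial I^m\times I^d\subset\partial I^n$, we have $\partial S_\sigma\equiv\sum_\tau S_\tau$: facets of $\hat\sigma$ in $\partial I^m$ contribute $\equiv0$. Also $S_v\in\Psi(v)$. For $1\le\dim\sigma\le m$ the mass of $S_\sigma$ is at most the volume of $\hat\sigma$, which is arbitrarily small for $K$ fine. So this is an $\eta_0$-system that computes $\lambda(\Psi)$. For the fundamental cycle $c$, the sum of all $m$-simplices, $S_c=I^m\times I^d=I^n$. $\square$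

## 8. Nonvanishing of $\lambda^p$ and the lower bound (Theorem A)

Take $X_p$, $A$, $F$ from Section 5, and let $H:X_p\to I_{k+1}(I^n;\mathbb Z_2)$ be a filling family. (If there is none, there is nothing to prove, and the conjecture fails for $F$ outright.) On $A$ we have $F=0$, so $\partial H(a)\equiv0$. Since the relative flat norm is at most the absolute one, $H|_A$ defines a continuous $\Phi:A\to\mathcal Z_d(I^n,\partial I^n)$, $d=k+1=n-m$. Let $\lambda=\lambda(\Phi)\in H^m(A)$.

**Step 1: $\langle\lambda,[T]\rangle=1$.** This says that $H$ must sweep out the cube along $T$. On $CT$ the sum $D=H+H_0$ satisfies $\partial D\equiv F+F=0$, so $D:CT\to\mathcal Z_d(I^n,\partial I^n)$ is continuous. As $CT$ is contractible and $m\ge1$, $H^m(CT)=0$, and Lemma 4(i) gives $\lambda(D|_T)=0$. On $T$, $H=D+H_0$, so Lemma 4 and (6) give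
$$\lambda|_T=\lambda(H|_T)=\lambda(D|_T)+\lambda(H_0|_T)=\lambda(\Psi\circ\rho^m)=(\rho^m)^*\lambda(\Psi).$$
Since $\rho$ has mod 2 degree $1$, $\rho^m$ sends $[T]$ to the fundamental class of $(I/\partial I)^m$, and Lemma 4(iii) gives the value $1$.

**Step 2: $\lambda^p\ne0$.** This is where $p=2^r$ is used. We have $H^*(A)=\mathbb Z_2[\alpha_1,\dots,\alpha_m]/(\alpha_i^{p+1})$. Write $\lambda=\sum_{|e|=m}c_e\alpha^e$. Restriction to $T=(\mathbb{RP}^1)^m$ kills each $\alpha_i^2$, and the only exponent with $|e|=m$ and all $e_i\le1$ is $(1,\dots,1)$. So Step 1 says $c_{(1,\dots,1)}=1$; the other coefficients are unknown. In a commutative $\mathbb Z_2$-algebra the $2^r$-th power is additive, so $\lambda^p=\sum_ec_e\alpha^{pe}$. If some $e_i\ge2$ then $pe_i\ge2p\ge p+1$ and $\alpha^{pe}=0$. Hence $\lambda^p=\alpha_1^p\cdots\alpha_m^p\ne0$, whatever the unknown coefficients are.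

**Step 3: little mass in one cube at every parameter.** We assume $H$ is cheap on $A$ and find subcomplexes on which $\lambda$ vanishes. Let $N=\lceil p^{1/n}\rceil\le2p^{1/n}$, $L=1/N$, and let $B_1,\dots,B_p$ be distinct cubes of the $N^n$-grid of $I^n$, which exist since $N^n\ge p$. Suppose
$$\mathbf M(H(a))<p\,\varepsilon_0L^d\qquad\text{for all }a\in A.\tag{8}$$
Let $\eta=\eta_0L^n$ and let $K=\mathrm{sd}^{N'}A$ be so fine that $\Phi$ has oscillation $<\kappa\eta$ on simplices. By Lemma 3(c) take an $\eta$-system with $S_v=H(v)$, which has finite mass. Since $\eta\le\eta_0$, it computes $\lambda$. The interiors of the $B_i$ are disjoint, so by (8) each vertex $v$ has an index $i(v)$ with $\|H(v)\|(\operatorname{int}B_{i(v)})<\varepsilon_0L^d$. Let $V_i=\{v:i(v)=i\}$ and let $K_i$ be the full subcomplex of $K$ on $V_i$. By Lemma 3(d) with $B=B_i$, $\lambda|_{K_i}=0$ in $H^m(K_i)=\mathrm{Hom}(H_m(K_i),\mathbb Z_2)$.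

**Step 4: from the $K_i$ to a cover of $A$.** The $K_i$ contain all vertices but do not cover $A$, so we thicken them. Let $A_i$ be the full subcomplex of $\mathrm{sd}\,K$ on the barycenters $b_\sigma$ such that $\sigma$ has a vertex in $V_i$. The $A_i$ cover $A$: a simplex $[b_{\sigma_0},\dots,b_{\sigma_j}]$ with $\sigma_0<\dots<\sigma_j$ lies in $A_i$ as soon as $\sigma_0$ has a vertex in $V_i$, and each vertex lies in some $V_i$. Sending $b_\sigma$ to a chosen vertex of $\sigma$ in $V_i$ defines a simplicial map $g_i:A_i\to K_i$, because the image of $[b_{\sigma_0},\dots,b_{\sigma_j}]$ consists of vertices of $\sigma_j$ in $V_i$. This image lies in $\sigma_j$, as does the simplex itself. So $g_i$, as a map to $|K|=A$, is homotopic to the inclusion $A_i\subset A$ by a straight-line homotopy in simplices of $K$. Hence $\lambda|_{A_i}=g_i^*(\lambda|_{K_i})=0$ for $i=1,\dots,p$. (If $V_i$ is empty, so are $K_i$ and $A_i$.)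

**Step 5: the contradiction.** By the exact sequence of the pair, $\lambda$ lifts to $\lambda_i\in H^m(A,A_i)$ for each $i$. The cup product $\lambda_1\cdots\lambda_p$ lies in $H^{pm}(A,\bigcup_iA_i)=H^{pm}(A,A)=0$ and maps to $\lambda^p$. So $\lambda^p=0$, against Step 2. Hence (8) fails, and since $L\ge\frac12p^{-1/n}$ and $1-\frac dn=\frac{n-k-1}n$,
$$\sup_A\mathbf M(H)\ge p\,\varepsilon_0L^d\ge\varepsilon_02^{-d}p^{1-d/n}\ge c_0(n)\,p^{(n-k-1)/n},\qquad c_0(n)=2^{-n}\varepsilon_0.$$
Here $\varepsilon_0=\eta_0/c_1$ depends only on $n$. This proves Theorem A. $\blacksquare$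

## 9. Families over a simplex (Theorem B)

The topology of $X_p$ can be hidden in a simplex, because the null-homotopy $\Theta$ is itself a family.

Since $\Theta(\cdot,0)=0$, the map $\Theta$ of (5) is a continuous map on the cone $CX_p$, with masses at most $p^m$, and it restricts to $F$ on the base $X_p$ (at $s=1$). The cone is a contractible subcomplex of the simplex $\Delta^N$ spanned by its vertices. Its homotopy groups vanish, so the identity of $CX_p$ extends over the remaining simplices of $\Delta^N$, in order of increasing dimension, to a retraction $r:\Delta^N\to CX_p$. Let $\widehat F=\Theta\circ r$. It has bounded mass, and it is contractible because $\Delta^N$ is.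

Any filling family of $\widehat F$ restricts to a filling family of $F$ on $X_p\subset\Delta^N$. By Theorem A its mass is at least $\frac12c_0(n)p^{(n-k-1)/n}$ at some point of $A$, where $\widehat F=0$. As $n-k-1\ge1$, this exceeds any given $C$ once $p=2^r$ is large. At such a point (1) would require mass at most $c(n)$. $\blacksquare$

## 10. Codimension one: the boundary map as a double cover (Theorem C)

When $k=n-1$, the two-fold choice of Example 2 is the only freedom in the filling, and the mass can never exceed the volume of the cube.

**Step 1: the boundary map is a covering.** By (F5), $I_n(I^n;\mathbb Z_2)$ is the group of measurable subsets of $I^n$ modulo null sets, and its flat norm is the mass, since there are no nonzero $(n+1)$-chains. Consider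
$$\partial:I_n(I^n;\mathbb Z_2)\to\mathcal Z_{n-1}(I^n,\partial I^n).$$
It is a continuous homomorphism, since $\mathcal F(\partial S)\le\mathbf M(S)$. Its kernel is $\{0,I^n\}$ by Lemma 1. If $z$ is a relative cycle, write $z\equiv R+\partial S$ with $R,S$ of finite mass; then $\partial R\equiv0$, and Lemma 2 with $j=n-1$ gives $z\equiv\partial(S+S')$ with $\mathbf M(S')\le c_1\mathbf M(R)$. So the map is surjective. It is also open: if $\mathcal F(z)<\delta$ we may take $\mathbf M(R)+\mathbf M(S)<\delta$, so the $\mathcal F$-ball of radius $\delta$ about $0$ lies in the image of the mass ball of radius $(1+c_1)\delta$.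

Hence it is a covering map. Explicitly, let $W=\{S:\mathbf M(S)<\frac12\}$. If two elements of $S_0+W$ have the same image, their difference is in $\{0,I^n\}$ and has mass $<1$, so it is $0$. Likewise $S_0+W$ and $S_0+I^n+W$ are disjoint. So $\partial$ is an open continuous bijection from each of these two sets onto the open set $\partial(S_0+W)$, whose preimage is their disjoint union.

**Step 2: lifting.** Let $F$ be a contractible family, so $F$ is homotopic to a constant map. The constant map lifts, because $\partial$ is surjective. By the homotopy lifting property the homotopy lifts, and its end is a continuous $H:X\to I_n(I^n;\mathbb Z_2)$ with $\partial H(x)\equiv F(x)$. Clearly $\mathbf M(H(x))\le|I^n|=1$, which is (1) with $c=1$.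

**Step 3: the constant is optimal.** Let $X=[0,1]$ and let $F(t)$ be the class of $\{x_1=t\}$, which is $0$ at $t=0,1$. It is continuous, being $\partial$ of the continuous map $t\mapsto\{x_1<t\}$, and contractible because $[0,1]$ is. Two filling families differ by a continuous map from $[0,1]$ to the discrete kernel $\{0,I^n\}$, so the only ones are $H(t)=\{x_1<t\}$ and $H(t)=\{x_1>t\}$. In both cases $\sup\mathbf M(H)=1$, while the right side of (1) is $c\cdot1$ for every $t$, since the exponent is $0$ and $\mathbf M(F(t))\in\{0,1\}$. So no $c<1$ works. $\blacksquare$
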